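# Unimodular elements over Laurent polynomial extensions of birational overrings

## 1. Unimodular elements, Serre dimension, birational overrings

All rings are commutative. Unless we say otherwise, rings are Noetherian of finite Krull dimension, modules are finitely generated, and projective modules have constant rank. The zero ring is allowed; statements over it are trivially true.

**Definition (unimodular element).** Let $P$ be a finitely generated projective module over a ring $A$, and let $p\in P$. Put $O(p)=\{\phi(p):\phi\in \mathrm{Hom}_A(P,A)\}$, an ideal of $A$. The element $p$ is *unimodular* if $\phi(p)=1$ for some $\phi$, that is, if $O(p)=A$. The set of unimodular elements is $\mathrm{Um}(P)$, and $\mathrm{Um}_r(A)=\mathrm{Um}(A^r)$.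

If $\phi(p)=1$, then $P=Ap\oplus\ker\phi$ with $Ap\cong A$, so a unimodular element is the same as a free summand of rank one with a chosen generator. *Example.* A row $(a_1,\dots,a_r)\in A^r$ is unimodular exactly when its entries generate $A$: the row $(2,3)$ is unimodular over $\mathbb Z$, and $(X,Y)$ is not unimodular over $k[X,Y]$, since both entries vanish at the origin.

**Definition (Serre dimension).** The Serre dimension of $A$ is $\le t$ if every projective $A$-module of rank $\ge t+1$ has a unimodular element.

*Example.* Over a PID every finitely generated projective module is free, so a PID has Serre dimension $\le 0$. The ring $\mathbb Z[\sqrt{-5}]$ does not. The ideal $I=(2,1+\sqrt{-5})$ satisfies $I^2=(4,\,2+2\sqrt{-5},\,-4+2\sqrt{-5})=(2)$: all three generators are divisible by $2$, and $I^2$ contains $6$ (the difference of the last two) and $4$, hence $2$. So $I$ is invertible, that is, projective of rank one. It is not principal, because it has index $2$ and $a^2+5b^2=2$ has no integer solution. A rank one projective with a unimodular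 element is free (the complement has rank $0$), so $I$ has none.

**Definition (birational overring).** Let $R$ be a ring, $Y$ an indeterminate, and $S$ the set of all non-zerodivisors of $R[Y]$. A birational overring of $R[Y]$ is a ring $C$ with $R[Y]\subset C\subset S^{-1}R[Y]$.

*Example.* $R[Y]$ itself and $R[Y]_h$, for $h$ a non-zerodivisor, are birational overrings. Here is one that is not a localization: $C=\mathbb Z[Y,2/Y]$. First, $C\cong\mathbb Z[Y,W]/(YW-2)$ via $W\mapsto 2/Y$. Indeed $YW-2$ is irreducible in a UFD, so the quotient is a domain in which $Y\ne0$; it therefore injects into its localization at $Y$, which is $\mathbb Z[Y^{\pm1}]$. Next, $C/YC=\mathbb F_2[W]\neq 0$, so $Y$ is not a unit of $C$. If $C$ were a localization of $\mathbb Z[Y]$, then $2/Y=a/t$ with $t\in \mathbb Z[Y]$ a unit of $C$; from $2t=aY$ we would get $Y\mid t$, making $Y$ a unit, a contradiction. Finally, $0\subset (Y)\subset (Y,W)$ is a chain of primes of $C$, so $\dim C\ge 2$.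

Three results are quoted throughout. Let $\dim R=d$. The Serre dimension of a birational overring $C$ of $R[Y]$ is $\le d$ (Rao). The Serre dimension of $C[X_1,\dots,X_m]$ is $\le d$ for any such $C$ (Bhatwadekar). The Serre dimension of $R[X_1,\dots,X_m,Y_1^{\pm1},\dots,Y_n^{\pm1}]$ is $\le d$ (Bhatwadekar–Lindel–Rao). The first two allow overrings and the third allows inverted variables. The question, from M.K. Keshari and Husney Parvez Sarwar, "Serre dimension and Euler class group of overrings of polynomial rings", arXiv:1408.2618 (2014), asks for both at once: *for a birational overring $C$ of $R[Y]$ and arbitrary $m,n\ge0$, is the Serre dimension of*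
$$A=C[X_1,\dots,X_m,Y_1^{\pm1},\dots,Y_n^{\pm1}] \tag{1}$$
*at most $d$?* The answer is yes.

**Theorem 1.** Let $R$ be a Noetherian ring of finite dimension $d$, $C$ a birational overring of $R[Y]$, $m,n\ge0$, and $A$ as in (1). Every finitely generated projective $A$-module of constant rank $\ge d+1$ has a unimodular element. ($C$ need not be Noetherian for this.)

## 2. Facts from algebra and geometry used in the proof

For $P$ finitely generated projective, $\mathrm{Hom}_A(P,A)$ commutes with localization and with $P\mapsto P/IP$, and hence so does the formation of $O(p)$. Elements of $B^r$ are rows, and $GL_r(B)$ acts on the right. $E_r(B)$ is the group generated by elementary matrices.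

* **(F1)** $p\in P$ is unimodular iff its image in $P\otimes\kappa(\mathfrak q)$ is nonzero for every prime $\mathfrak q$: over $A_\mathfrak q$ the module is free and $O(p)_{\mathfrak q}$ is generated by the coordinates of $p$.
* **(F2)** Let $R$ be Noetherian, $\mathfrak P$ a prime of $R[T]$ or $R[T^{\pm1}]$, and $\mathfrak p=\mathfrak P\cap R$. Then $\mathrm{ht}\,\mathfrak P\le\mathrm{ht}\,\mathfrak p+1$, and the extension of $\mathfrak p$ is a prime of height $\mathrm{ht}\,\mathfrak p$. In particular $\dim R[T]=\dim R+1$.
* **(F3)** If $h$ is a non-zerodivisor of a Noetherian ring $B$ of finite dimension, then $\dim B/hB\le\dim B-1$, since $h$ lies in no minimal prime.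
* **(F4)** Nakayama: if $M$ is a finitely generated $D$-module with $sM=M$, some element of $1+sD$ kills $M$.
* **(F5)** Bass: if $B$ is Noetherian, $\dim B\le r-2$ and $(v_1,\dots,v_r)\in\mathrm{Um}_r(B)$, there are $\lambda_i\in B$ with $(v_1+\lambda_1v_r,\dots,v_{r-1}+\lambda_{r-1}v_r)$ unimodular.
* **(F6)** Suslin (Math. USSR Izv. 1977): for $R$ Noetherian of finite dimension, $E_r(R[Y])$ is transitive on $\mathrm{Um}_r(R[Y])$ if $r\ge\max(3,\dim R+2)$.
* **(F7)** Matsumura, *Commutative Ring Theory*, Thm 15.5: for domains $A_0\subset B$ with $A_0$ Noetherian, $\mathfrak q\in\mathrm{Spec}\,B$ and $\mathfrak p=\mathfrak q\cap A_0$, one has $\mathrm{ht}\,\mathfrak q+\mathrm{trdeg}_{\kappa(\mathfrak p)}\kappa(\mathfrak q)\le\mathrm{ht}\,\mathfrak p+\mathrm{trdeg}_{A_0}B$. Here $B$ need not be Noetherian.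
* **(F8)** The theorem of Bhatwadekar–Lindel–Rao quoted in Section 1.
* **(F9)** Horrocks's theorem (Proc. LMS 1964: for $B$ Noetherian local, f.g. projective $B[T]$-modules which extend to a vector bundle on $\mathbb P^1_B$ are free) and Quillen's patching theorem (Invent. Math. 1976: locally extended f.g. projective $B[T]$-modules are extended). Together: if $B$ is Noetherian and a f.g. projective $B[T]$-module $M$ extends to a vector bundle on $\mathbb P^1_B$, then $M$ is extended from $B$, so $M\cong(M/(T-b)M)\otimes_BB[T]$ for every $b\in B$.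
* **(F10)** Let $D$ be Noetherian. $\mathbb P^1_D$ has the charts $\mathrm{Spec}\,D[T]$ and $\mathrm{Spec}\,D[U]$ with $U=T^{-1}$: two affine opens with affine intersection, so $H^2$ of every quasi-coherent sheaf is $0$. Also $H^1(\mathcal O)=0$, because $D[T^{\pm1}]=D[T]+D[T^{-1}]$. Coherent sheaves have finitely generated cohomology, which commutes with localization of $D$. If $\mathcal O(E)$ is ample and $\mathcal F$ coherent, $H^1(\mathcal F(kE))=0$ for $k\gg0$ (Serre).

We also use the classical fact $\mathrm{diag}(u,u^{-1})\in E_2(B)$ for $u\in B^*$. Hence, for $r\ge2$,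
$$u\,e_1=e_1\,\mathrm{diag}(u,u^{-1},1,\dots,1)\in e_1E_r(B). \tag{2}$$

## 3. Dimension zero, and why the direct argument gives $d+1$

We first bound the dimension of an overring. This will explain why the direct argument is off by one, and it will be used twice later.

**Lemma 2.** If $R$ is Noetherian of finite dimension and $R[Y]\subset B\subset Q:=S^{-1}R[Y]$, then $\dim B\le\dim R+1$.

*Proof.* Let $\mathfrak q_0\subset\mathfrak q$ be primes of $B$ with $\mathfrak q_0$ minimal. Since $B\subset Q$, the localization $Q_{\mathfrak q_0}$ contains $B_{\mathfrak q_0}\neq0$ and is nonzero; any prime of it contracts to the only prime of $B_{\mathfrak q_0}$. So some prime of $Q$ contracts to $\mathfrak q_0$. A minimal prime $\mathfrak Q$ of $Q$ below it contracts into $\mathfrak q_0$, hence to $\mathfrak q_0$ by minimality. As $Q$ is a localization of $R[Y]$, $\mathfrak Q$ contracts to a minimal prime of $R[Y]$, which has the form $\mathfrak p_0R[Y]$ with $\mathfrak p_0$ a minimal prime of $R$. Therefore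
$$(R/\mathfrak p_0)[Y]\subset B/\mathfrak q_0\subset Q/\mathfrak Q\subset\mathrm{Frac}\big((R/\mathfrak p_0)[Y]\big).$$
The transcendence degree is $0$, so (F7) gives $\mathrm{ht}(\mathfrak q/\mathfrak q_0)\le\dim(R/\mathfrak p_0)[Y]\le\dim R+1$. $\square$

**Lemma 3.** Let $k$ be a field and $k[Y]\subset B\subset k(Y)$ rings. Then $B$ is a localization of $k[Y]$; in particular $B$ is a PID of dimension $\le1$.

*Proof.* Let $a/b\in B$ be in lowest terms and $xa+yb=1$ in $k[Y]$. Then $1/b=x(a/b)+y\in B$. So $B$ is obtained by inverting all denominators that occur. $\square$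

**Lemma 4.** Let $C$ be a birational overring of $R[Y]$. Then $C_{red}$ is a birational overring of $R_{red}[Y]$. For $A$ as in (1), $A_{red}=C_{red}[X_1,\dots,Y_n^{\pm1}]$, and a finitely generated projective $A$-module $P$ has a unimodular element iff $P/\mathrm{nil}(A)P$ does.

*Proof.* Since $C\subset Q$, $\mathrm{nil}(C)=C\cap\mathrm{nil}(Q)$. So $R_{red}[Y]\subset C_{red}\subset Q_{red}=S^{-1}(R_{red}[Y])$. Elements of $S$ lie in no associated, hence in no minimal, prime of $R[Y]$, so they are non-zerodivisors on the reduced ring $R_{red}[Y]$. This proves the first claim. The formula for $A_{red}$ holds because Laurent polynomials over a reduced ring form a reduced ring. Finally, let $p\in P$ be unimodular modulo $\mathrm{nil}(A)$. Then $O(p)+\mathrm{nil}(A)=A$, so $O(p)$ contains an element $1+(\text{nilpotent})$, a unit. $\square$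

Now try the question for $d=0$. If $R=k$ is a field and there are no variables, $C$ is a PID by Lemma 3 and we are done. With variables we use (F8) over the PID.

**Proposition 5.** Let $R$ be reduced of dimension $0$, $C$ a birational overring of $R[Y]$, $A$ as in (1). Every projective $A$-module $P$ of constant rank $r\ge1$ is free.

*Proof.* $R=\prod k_i$ is a finite product of fields. Its idempotents split $C=\prod C_i$ with $k_i[Y]\subset C_i\subset k_i(Y)$, so we may argue for one factor. By Lemma 3, $C_i$ is a PID of dimension $\le1$. By (F8), every projective $C_i[X_1,\dots,Y_n^{\pm1}]$-module of rank $\ge2$ has a unimodular element, i.e. a free summand of rank one. Iterating, $P$ is (free of rank $r-1$) $\oplus$ (rank one). The ring $C_i[X_1,\dots,Y_n^{\pm1}]$ is a UFD, so rank one projectives are free. $\square$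

With Lemma 4, Theorem 1 holds for $d=0$.

For $d\ge1$ the sensible first attempt is to apply (F8) to the ring $C$ itself. By Lemma 2, $\dim C\le d+1$, so for Noetherian $C$ we get unimodular elements in rank $\ge d+2$. The argument stops exactly at rank $d+1$, and the loss is real: for $R=\mathbb Z$, $C=\mathbb Z[Y,2/Y]$, we saw that $\dim C=2=d+1$.

The dimension does drop if we divide by a non-zerodivisor $s$: by (F3), $\dim C/sC\le d$, and (F8) over $C/sC$ gives a unimodular element of $P/sP$ in rank $d+1$. We must then lift it to $P$.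

## 4. Reduction to a lifting theorem

To state what we lift, and what we must remember about the lift, we need two notions.

**Definition (isotopies).** For a ring $B$ put
$$\mathrm{Iso}_r(B)=\{\kappa\in GL_r(B):\ \exists\,\kappa(Z)\in GL_r(B[Z]),\ \kappa(0)=1,\ \kappa(1)=\kappa\}.$$

Products and inverses of isotopies $\kappa(Z)$ are isotopies, so this is a group; it is functorial in $B$. *Examples.* $E_r(B)\subset\mathrm{Iso}_r(B)$: an elementary matrix $1+\lambda e_{ij}$ is joined to $1$ by $1+Z\lambda e_{ij}$. If $\beta(T)\in GL_r(B[T])$ and $\beta(0)=1$, then $\beta(T)\in\mathrm{Iso}_r(B[T])$ via $\beta(ZT)$.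

**Definition (datum).** A *datum of dimension $\le d$* ($d\ge1$) is $(R,C,s,h)$ with $R$ Noetherian, $\dim R\le d$, $s\in R$ a non-zerodivisor, $h\in R[Y]$ a non-zerodivisor, and $C$ a Noetherian ring with $R[Y]\subset C\subset R[Y]_h$.

*Example.* $(\mathbb Z,\ \mathbb Z[Y,2/Y],\ 2,\ Y)$ is a datum of dimension $\le1$.

If $b_1,\dots,b_r\in P$ is a basis of $P_s$, we write $v_p$ for the coordinate row of $p$ in any localization in which $s$ is invertible.

**Theorem 6.** Let $(R,C,s,h)$ be a datum of dimension $\le d$, $A=C[X_1,\dots,X_m,Y_1^{\pm1},\dots,Y_n^{\pm1}]$, and $P$ a projective $A$-module of constant rank $r\ge d+1$ such that $P_s$ is free. Then $\mathrm{Um}(P)\to\mathrm{Um}(P/sP)$ is surjective. More precisely, if $b_1,\dots,b_r\in P$ is a basis of $P_s$, every $\bar p\in\mathrm{Um}(P/sP)$ lifts to some $p\in\mathrm{Um}(P)$ with $v_p\in e_1\mathrm{Iso}_r(A_s)$.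

The second sentence contains the first, since a basis of $P_s$ can be multiplied by a power of $s$ to lie in $P$. In a datum, $s$ is a non-zerodivisor on $R[Y]_h$, hence on $C$, on $A$ and on the projective module $P$; so $P\subset P_s$.

**Proof of Theorem 1 from Theorem 6.** Let $P$ have constant rank $r\ge d+1$.

**Step (a): we may take $R$ and $C$ reduced.** This is Lemma 4, with $\dim R_{red}=d$.

**Step (b): we may take $C$ finitely generated over $R[Y]$.** This makes $C$ Noetherian with a single denominator. $P$ is the image of an idempotent matrix over $A$. Its finitely many entries lie in $A_0=C_0[X_1,\dots,Y_n^{\pm1}]$ for some finitely generated $R[Y]$-subalgebra $C_0\subset C$, so $P=P_0\otimes_{A_0}A$ with $P_0$ projective over $A_0$. We check that $P_0$ has constant rank $r$. Let $\varepsilon_i\in A_0$ be the idempotent cutting out the locus where $P_0$ has rank $i$. If $\varepsilon_i\ne0$, it is a nonzero idempotent of $A\supset A_0$, hence not nilpotent, so some prime of $A$ avoids it. The rank of $P$ there is $i$, so $i=r$. A unimodular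 element of $P_0$ gives one of $P$. So assume $C=R[Y][c_1,\dots,c_l]$. Then $C$ is Noetherian and $C\subset R[Y]_h$, where $h$ is a common denominator of the $c_i$, a non-zerodivisor of $R[Y]$.

**Step (c): $d=0$.** This is Proposition 5.

**Step (d): $d\ge1$.** We find $s$, solve the problem modulo $s$, and lift. Let $S_R$ be the set of non-zerodivisors of the reduced ring $R$; then $S_R^{-1}R$ is a finite product of fields and $S_R^{-1}C\subset(S_R^{-1}R)[Y]_h$ is a birational overring of $(S_R^{-1}R)[Y]$. By Proposition 5, $S_R^{-1}P$ is free. As $P$ is finitely presented, $P_s$ is free for some $s\in S_R$. Now $(R,C,s,h)$ is a datum of dimension $\le d$. By Lemma 2, $\dim C\le d+1$, so $\dim C/sC\le d$ by (F3). By (F8) for the ring $C/sC$, the module $P/sP$ over $(C/sC)[X_1,\dots,Y_n^{\pm1}]$, of rank $r\ge d+1$, has a unimodular element (trivially if $C/sC=0$). By Theorem 6 it lifts to a unimodular element of $P$. $\square$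

From here on we prove Theorem 6.

## 5. Gluing along an isotopy

Over $A_s$ the module $P$ is free, so there are plenty of unimodular elements, for instance $b_1$. Suppose that we can lift $\bar p$ near $V(s)$, that is, over $A_c$ for some $c\in1+sA$. Since $(s,c)=A$, the opens $D(s)$ and $D(c)$ cover $\mathrm{Spec}\,A$, and we must match the two sections on $A_{sc}$. If the row of the local lift is $e_1\kappa$ with $\kappa$ isotopic to $1$, the isotopy can be stopped at a parameter that is $s$-adically close to $1$ and $c$-adically close to $0$. This is the purpose of $\mathrm{Iso}_r$.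

**Lemma 7 (gluing).** Let $s\in A$ be a non-zerodivisor, $P$ a f.g. projective $A$-module, $b_1,\dots,b_r\in P$ a basis of $P_s$, $c\in1+sA$, and $p_1\in\mathrm{Um}(P_c)$ with $v_{p_1}\in e_1\mathrm{Iso}_r(A_{sc})$. Then there is $p\in\mathrm{Um}(P)$ with $p\equiv p_1$ mod $s$ (in $P/sP=P_c/sP_c$) and $v_p\in e_1\mathrm{Iso}_r(A_s)$.

*Proof.* Let $v_{p_1}=e_1\kappa(1)$ with $\kappa(Z)\in GL_r(A_{sc}[Z])$, $\kappa(0)=1$.

**Step 1: near $Z=0$ the denominator $c$ disappears.** We claim that for all $N\gg0$, $\kappa(c^NZ)$ is the image of some $\tilde\kappa(Z)\in GL_r(A_s[Z])$ with $\tilde\kappa(0)=1$. The constant terms of $\kappa(Z)$ and $\kappa(Z)^{-1}$ are $1$, and the substitution $Z\mapsto c^NZ$ multiplies the coefficient of $Z^i$, $i\ge1$, by $c^{Ni}$. So for some $N_0$ both $\kappa(c^{N_0}Z)$ and its inverse lift to matrices $\alpha(Z),\beta(Z)$ over $A_s[Z]$ that are $\equiv1$ mod $Z$. The products $\alpha\beta$ and $\beta\alpha$ are $\equiv1$ mod $Z$ and become $1$ over $A_{sc}[Z]$; so their remaining coefficients are killed by some $c^k$. After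 $Z\mapsto c^{k'}Z$ with $k'\ge k$ these coefficients vanish, and the lifts are mutually inverse. This proves the claim for all $N\ge N_0+k$.

**Step 2: near $Z=1$ the error is divisible by $s$.** Write $\kappa(Z)-\kappa(1)=(Z-1)L(Z)$ with $L$ over $A_{sc}[Z]$. View the finitely many coefficients of $e_1L(Z)$ as elements of $P_{sc}$ via the basis. Clearing powers of $s$, we find $k$ such that for every $\lambda\in A$ the element $s^k\cdot e_1L(\lambda)$ lies in the image of $P_c$ in $P_{sc}$.

**Step 3: glue.** Take $N\ge k+1$ as in Step 1. As $s,c$ generate the unit ideal, so do $s^N,c^N$: let $c^N\mu+s^N\nu=1$ and $\lambda=c^N\mu$, so $\lambda-1=-s^N\nu$. Let $x\in P_s$ have row $e_1\tilde\kappa(\mu)$. This is the first row of an invertible matrix, so $x\in\mathrm{Um}(P_s)$; and $\tilde\kappa(\mu)\in\mathrm{Iso}_r(A_s)$ via $\tilde\kappa(\mu Z)$. In $A_{sc}$ the row of $x$ is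
$$e_1\kappa(c^N\mu)=e_1\kappa(\lambda)=v_{p_1}-s^N\nu\,e_1L(\lambda).$$
By Step 2 and $N\ge k+1$ this is the row of $p_1+sz$ for some $z\in P_c$. Since $(s,c)=A$, $P=P_s\times_{P_{sc}}P_c$, so $x$ and $p_1+sz$ glue to an element $p\in P$. Then $p\equiv p_1$ mod $s$ and $v_p=e_1\tilde\kappa(\mu)\in e_1\mathrm{Iso}_r(A_s)$. We use (F1) for unimodularity: at primes not containing $s$, $p$ is $x$; primes containing $s$ do not contain $c$, and there $p\equiv p_1$ mod $s$. $\square$

## 6. General position, and unimodular rows over $C''$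

We need a local lift near $V(s)$ and control of its row on the overlap. If there are no variables, the overlap ring is a localization $C''$ of $C$ that has smaller dimension.

**Lemma 8 (general position).** Let $B$ be Noetherian, a localization of a ring $B'$, and let $a,v_1,\dots,v_k\in B$. There are $\mu_1,\dots,\mu_k\in B'$ such that, with $v_i'=v_i+\mu_ia$, for each $i$ every prime of $B$ that contains $v_1',\dots,v_i'$ and does not contain $a$ has height $\ge i$.

*Proof.* Suppose $\mu_1,\dots,\mu_{i-1}$ are chosen. Let $\mathfrak q_1,\dots,\mathfrak q_t$ be the primes minimal over $(v_1',\dots,v_{i-1}')$ that do not contain $a$. They are finitely many and pairwise incomparable, and so are their contractions to $B'$. There is $\mu_i\in B'$ lying in exactly those contractions for which $v_i\notin\mathfrak q_j$: the intersection of these is contained in none of the others, by incomparability, so prime avoidance applies. If $v_i\notin\mathfrak q_j$, then $\mu_i\in\mathfrak q_j$ and $v_i'\equiv v_i\not\equiv0$ mod $\mathfrak q_j$. If $v_i\in\mathfrak q_j$,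 then $v_i'\equiv\mu_ia\not\equiv0$ mod $\mathfrak q_j$. So $v_i'$ lies in no $\mathfrak q_j$.

Now let $\mathfrak q\not\ni a$ contain $v_1',\dots,v_i'$. It contains a prime $\mathfrak q_0$ minimal over $(v_1',\dots,v_{i-1}')$. As $a\notin\mathfrak q_0$, $\mathfrak q_0$ is some $\mathfrak q_j$, so $v_i'\notin\mathfrak q_0$ and $\mathfrak q\supsetneq\mathfrak q_0$. By induction $\mathrm{ht}\,\mathfrak q_0\ge i-1$ (nothing to prove for $i=1$), so $\mathrm{ht}\,\mathfrak q\ge i$. $\square$

**Lemma 9.** Let $(R,C,s,h)$ be a datum of dimension $\le d$, and let $R'',C''$ be the localizations of $R,C$ at $\{s^it:i\ge0,\ t\in1+sR\}$. Then $\dim R''\le d-1$, $\dim C''\le d$, and $\mathrm{Um}_r(C'')=e_1E_r(C'')$ for all $r\ge d+1$.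

*Example.* For $(\mathbb Z,\mathbb Z[Y,2/Y],2,Y)$ we invert $2$ and all odd integers, so $R''=\mathbb Q$ and $C''=\mathbb Q[Y^{\pm1}]$.

*Proof.* Write $B=C''$; assume $B\ne0$.

**Step 1: dimensions.** Let $\mathfrak p$ be a prime of $R$ with $s\notin\mathfrak p$ and $\mathfrak p\cap(1+sR)=\emptyset$. Then $\mathfrak p+sR\ne R$, so $\mathfrak p$ is strictly contained in a prime containing $s$, and $\mathrm{ht}\,\mathfrak p\le d-1$. So $\delta:=\dim R''\le d-1$. Since localization is flat, $R''[Y]\subset B\subset R''[Y]_h$ and $h$ is a non-zerodivisor on $R''[Y]$. By Lemma 2, $\dim B\le\delta+1\le d$. Note $r\ge d+1\ge\delta+2\ge2$. Fix $v\in\mathrm{Um}_r(B)$.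

**Step 2: the case $r=2$.** Here $\delta=0$, and we use the Euclidean algorithm. $R''_{red}=\prod k_i$ with fields $k_i$. Since $\mathrm{nil}(B)=B\cap\mathrm{nil}(R''[Y]_h)$, we have $R''_{red}[Y]\subset B_{red}\subset R''_{red}[Y]_h$, so $B_{red}=\prod B_i$ with $k_i[Y]\subset B_i\subset k_i[Y]_{h_i}$. The component $h_i$ is nonzero, because the non-zerodivisor $h$ lies in no minimal prime. By Lemma 3, $B_i$ is a localization of $k_i[Y]$. A unimodular pair over $B_i$ has the form $(f/b,g/b)$ with $f,g\in k_i[Y]$ and $b$ a unit of $B_i$. The Euclidean algorithm on $(f,g)$ is a sequence of elementary operations, so it carries the pair to $(u,0)$; by unimodularity $u$ is a unit, and $(u,0)\in e_1E_2(B_i)$ by (2). Elementary matrices lift from $B_{red}$ to $B$, so $v$ is $E_2(B)$-equivalent to a row $\equiv e_1$ modulo nilpotents. Its first entry is a unit; clear the second entry and use (2).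

From now on $r\ge3$. The plan is to move $v$ by elementary operations to a row with entries in $R''[Y]$, where (F6) applies.

**Step 3: make the first $r-1$ entries cut out a small set away from $h$.** $h$ is a non-zerodivisor in $B$, so $\dim B/hB\le\delta\le r-2$ by (F3). By (F5), after adding multiples of $v_r$ to the other entries, $(v_1,\dots,v_{r-1})$ is unimodular mod $h$. Apply Lemma 8 with $B'=B$, $a=hv_r$, $k=r-1$, and replace $v_i$ by $v_i'=v_i+\mu_ihv_r$, an elementary operation. Mod $h$ nothing has changed. Let $\mathfrak B=(v_1,\dots,v_{r-1})B$ for the new entries. A prime containing $\mathfrak B$ does not contain $h$ (unimodularity mod $h$), nor $v_r$ ($v$ is unimodular), hence not $a$. By Lemma 8 its height is $\ge r-1\ge\delta+1$.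

If $\mathfrak B=B$, say $\sum_{i<r}x_iv_i=1$, add $(1-v_r)\sum x_iv_i$ to $v_r$ to get last entry $1$, clear the other entries, and move $e_r$ to $e_1$ by elementary operations. So let $\mathfrak B\ne B$.

**Step 4: $B/\mathfrak B$ is a quotient of $R''[Y]$.** Note $B_h=R''[Y]_h$; since no prime contains both $\mathfrak B$ and $h$, $\mathfrak B_h\ne B_h$. Let $\mathfrak z=\mathfrak B_h\cap R''[Y]$. Then $\mathfrak z_h=\mathfrak B_h$, and $h$ is a non-zerodivisor mod $\mathfrak z$, since $R''[Y]/\mathfrak z\subset B_h/\mathfrak B_h$ where $h$ is a unit. So the minimal primes $\mathfrak P$ of $\mathfrak z$ do not contain $h$; they correspond to the minimal primes of $\mathfrak B_h$, thus to minimal primes of $\mathfrak B$, with the same heights, and $\mathrm{ht}\,\mathfrak P\ge\delta+1$. By (F2), $\mathfrak p=\mathfrak P\cap R''$ has height $\ge\delta$, so it has height $\delta$ and is maximal. The prime $\mathfrak pR''[Y]$ has height $\delta$, so $\mathfrak P\ne\mathfrak pR''[Y]$, and $\mathfrak P$ is a maximal ideal, since it is nonzero in $(R''/\mathfrak p)[Y]$.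 Hence $R''[Y]/\mathfrak z$ is Artinian, and its non-zerodivisor $h$ is a unit in it. As $h$ is also a unit in $B/\mathfrak B$, we have $\mathfrak B_h\cap B=\mathfrak B$, so $\mathfrak z\subset\mathfrak B$, and
$$B/\mathfrak B=B_h/\mathfrak B_h=(R''[Y]/\mathfrak z)_h=R''[Y]/\mathfrak z. \tag{3}$$

**Step 5: move the row into $R''[Y]$.** By (3) some $g_0\in R''[Y]$ represents $v_r$ mod $\mathfrak B$. Since $\mathfrak z+hR''[Y]=R''[Y]$, the Chinese remainder theorem gives $g\in R''[Y]$ with $g\equiv g_0$ mod $\mathfrak z$ and $g\in1+hR''[Y]$. Then $g-v_r\in\mathfrak B$, so $v$ is $E_r(B)$-equivalent to $(v_1,\dots,v_{r-1},g)$. Now $h$ is a unit modulo $g$ both in $B$ and in $R''[Y]$, so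
$$B/gB=R''[Y]_h/(g)=R''[Y]/(g).$$
Hence, adding multiples of $g$, we may replace $v_1,\dots,v_{r-1}$ by $w_1,\dots,w_{r-1}\in R''[Y]$. The row $w=(w_1,\dots,w_{r-1},g)$ is unimodular over $R''[Y]$, because $w_1,\dots,w_{r-1}$ generate the unit ideal of $B/gB=R''[Y]/(g)$. As $r\ge\max(3,\delta+2)$, (F6) gives $w\in e_1E_r(R''[Y])$, so $v\in e_1E_r(B)$. $\square$

## 7. Lifting without variables, and where general position stops

**Proposition 10.** Theorem 6 holds for $m+n=0$.

*Proof.* Here $A=C$. Let $C'=C_{1+sR}$, so $C'_s=C''$.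

**Step 1: a lift near $V(s)$.** Lift $\bar p$ to $p_0\in P$, with row $(a_1,\dots,a_r)$ over $C''$. Apply Lemma 8 with $B=C''$, $B'=C'$, $a=s$ to get $y_i\in C'$ such that every prime of $C''$ containing all $a_i+sy_i$ has height $\ge r$ ($s$ is a unit of $C''$, so no prime contains it). Since $r\ge d+1>\dim C''$, there is no such prime. Put $p_1=p_0+s\sum y_ib_i\in P_{1+sR}$. It is unimodular after inverting $s$ and modulo $s$, where it equals $\bar p$. By (F1) it is unimodular.

**Step 2: glue.** By Lemma 9, $v_{p_1}=e_1\varepsilon$ with $\varepsilon\in E_r(C'')$. The element $p_1$, its unimodularity and this equation involve finitely many elements and relations, so they exist over $C_t$, respectively $C_{st}$, for some $t\in1+sR$. Since $E_r\subset\mathrm{Iso}_r$, Lemma 7 with $c=t$ gives the required $p$. $\square$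

With variables, the same argument needs $r>\dim A''$, where $A''=C''[X_1,\dots,Y_n^{\pm1}]$, and the dimension of $A''$ grows with $m+n$. Take $R=\mathbb Z$, $s=2$, $C=\mathbb Z[Y]$, $m=1$, $n=0$, $P=A^2$ and $\bar p=(1,0)$. Then $A''=\mathbb Q[Y,X]$. The lift $(1+2Y,2X)$ satisfies every demand of Lemma 8 over $A''$: $1+2Y\ne0$, and $2X$ lies outside the prime $(1+2Y)$. Still it is not unimodular, since both entries vanish at $Y=-1/2$, $X=0$. General position leaves points behind as soon as $\dim A''\ge r$. Here $(1,0)$ is obviously another lift; but in general something must replace the count of dimensions.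

## 8. Inverting monic polynomials in one variable

We induct on $m+n$. Let $T$ be one of the variables and $D=C[\text{the other variables}]$, so
$$A=D[T]\ \text{(polynomial case)}\qquad\text{or}\qquad A=D[T^{\pm1}]\ \text{(Laurent case)}.$$
Let $\Omega\subset R[T]$ be the multiplicative set of monic polynomials $f$, with the extra condition $f(0)=1$ in the Laurent case. Put $R(T)=\Omega^{-1}R[T]$, respectively $\Omega^{-1}R[T^{\pm1}]$, and $C(T)=C\otimes_RR(T)$. *Example.* For a field $k$ and the polynomial case, $k(T)$ in this notation is the usual rational function field: a variable was added and the dimension stayed $0$. This is general.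

**Lemma 11.** If $(R,C,s,h)$ is a datum of dimension $\le d$, so is $(R(T),C(T),s,h)$.

*Proof.* $R(T)$ is flat over $R$, so $R(T)[Y]\subset C(T)\subset R(T)[Y]_h$, and $s,h$ remain non-zerodivisors. $C(T)$ is a localization of $C[T]$ or $C[T^{\pm1}]$, hence Noetherian. It remains to show that a prime $\mathfrak P$ of $R[T]$ (resp. $R[T^{\pm1}]$) of height $\ge d+1$ meets $\Omega$. By (F2), $\mathfrak p=\mathfrak P\cap R$ has height $d$, so it is maximal, and $\mathfrak P$ strictly contains the extension of $\mathfrak p$, which has height $d$. So the image of $\mathfrak P$ in $(R/\mathfrak p)[T]$, resp. $(R/\mathfrak p)[T^{\pm1}]$, is nonzero and contains a monic $\bar g\in(R/\mathfrak p)[T]$. In the Laurent case we may divide by a power of $T$ to get $\bar g(0)\ne0$; then $\bar g\cdot(T+\bar g(0)^{-1})$ is monic with constant term $1$ and also lies in the image. Lift the coefficients to $R$, lifting $1$ to $1$ at the leading and (Laurent case) constant places. The lift lies in $\mathfrak P\cap\Omega$. $\square$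

The ring $A_\Omega=C(T)[\text{the other variables}]$ has one variable fewer over $C(T)$, so by induction $\bar p$ lifts to a unimodular $\pi\in P_\Omega$, hence to $\pi\in P_F$ for one $F\in\Omega$, with $v_\pi\in e_1\mathrm{Iso}_r(A_{sF})$. Two things separate us from Lemma 7. The element $\pi$ has poles along $F=0$, while Lemma 7 wants an element of $P_c$; and the isotopy lives over $A_{sF}$, while Lemma 7 wants one without $F$. Sections 9 and 10 remove $F$ from the element and from the isotopy, both by going to the projective line. There, $F$ is invertible near $\infty$, and near $0$ in the Laurent case.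

**Definition (special polynomial).** Let $A=D[T]$ or $D[T^{\pm1}]$ for any ring $D$. A polynomial $F\in D[T]$ of positive degree is *special* if its leading coefficient is a unit and, in the Laurent case, also $F(0)$ is a unit.

*Example.* $T^2+3T+1$ is special in both cases, over any ring; $T$ is special in the polynomial case but not, over a nonzero ring, in the Laurent case. Special polynomials are non-zerodivisors, and products of special polynomials are special.

## 9. Removing the poles: cohomology on the projective line

How can $\pi\in P_F$ be changed into an element without poles, with the same value mod $s$? In the toy case $D=\mathbb Z$, $s=2$, $A=\mathbb Z[T]$, $P=A^2$, $F=T$, $\bar p=(1,0)$, $\pi=(1,2/T)$, one subtracts $(0,2/T)$: we add an element of a complement of $A_F\pi$. In general we may also have to multiply $\pi$ by a function $u\equiv1$ mod $s$. The content of the next lemma is that this always works after inverting some $c\in1+sD$.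

**Lemma 12.** Let $D$ be Noetherian, $s\in D$, $A=D[T]$ or $D[T^{\pm1}]$, $P$ a f.g. projective $A$-module, $F\in D[T]$ monic of degree $e\ge1$, with $F(0)=1$ in the Laurent case. Let $\bar p\in\mathrm{Um}(P/sP)$ and $\pi\in\mathrm{Um}(P_F)$ have the same image in $P_F/sP_F$. Then there are $c\in1+sD$, $p_1\in\mathrm{Um}(P_c)$, a special $F'\in D_c[T]$ divisible by $F$, a unit $u$ of $A_{cF'}$ and $\tau(Z)\in\mathrm{Aut}(P_{cF'}[Z])$ with $\tau(0)=1$, such that
$$p_1\equiv\bar p\bmod s,\qquad p_1=u\,\tau(1)(\pi)\ \text{ in }P_{cF'}.$$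

*Proof.* **Step 1: a cover of $\mathbb P^1_D$.** Let $E$ be the divisor $\{\infty\}$ (polynomial case) or $\{0\}+\{\infty\}$ (Laurent case); $\mathcal O(E)$ is ample. Put $W_1=\mathbb P^1_D\setminus E=\mathrm{Spec}\,A$. Let $V(F)$ be the zero scheme of the homogenization $T_0^eF(T_1/T_0)$, where $T=T_1/T_0$, and $W_2=\mathbb P^1_D\setminus V(F)$. At $\infty$ ($T_0=0$) this form is $T_1^e$, and in the Laurent case at $0$ ($T_1=0$) it is $T_0^e$; so $V(F)$ does not meet $E$. Hence $E\subset W_2$ and $W_1\cup W_2=\mathbb P^1_D$. As the complement of a form of positive degree, $W_2$ is affine; $W_1\cap W_2=\mathrm{Spec}\,A_F$; and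
$$\Gamma:=\Gamma(W_2,\mathcal O)=\{G/F^j:\ G\in D[T],\ \deg G\le ej\}\subset A_F.$$

**Step 2: sheaves $\mathcal P_k$ extending $P$, with room to move in the complement of $\pi$.** Choose $\psi:P_F\to A_F$ with $\psi(\pi)=1$ and put $Q'=\ker\psi$, so $P_F=A_F\pi\oplus Q'$. Let $Q'_0\subset Q'$ be a f.g. $\Gamma$-submodule generating $Q'$ over $A_F$. Since $\mathrm{Spec}\,A_F\to W_2$ is an open immersion of affine schemes, $\Gamma\to A_F$ is a flat epimorphism; so $Q'_0\otimes_\Gamma A_F\to Q'\otimes_\Gamma A_F=Q'$ is injective, with image $A_FQ'_0=Q'$. Thus $\widetilde{Q'_0}$ is a coherent sheaf on $W_2$ that restricts to $Q'$ on $W_1\cap W_2$. For $k\ge0$ let $\mathcal P_k$ be the coherent sheaf on $\mathbb P^1_D$ obtained by gluing $\widetilde P$ on $W_1$ and $\mathcal O_{W_2}\oplus\widetilde{Q'_0}(kE)$ on $W_2$ along $P_F=A_F\pi\oplus Q'$; recall that $\mathcal O(kE)$ is canonically trivial off $E$. We twist only the complement. The coordinate along $\pi$ stays in $\Gamma$, i.e. has no pole along $E$, and this will be crucial in Step 5.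

**Step 3: $H^1(\mathcal P_k/s\mathcal P_k)=0$ for $k\gg0$.** As $\pi$ and $\bar p$ agree in $P_F/sP_F$, the element $\bar p$ on $W_1$ and $(1,0)$ on $W_2$ form a global section $\sigma$ of $\mathcal P_k/s\mathcal P_k$. Let $\mathcal C_k$ be the cokernel of $\sigma:\mathcal O_{\mathbb P^1_D}\to\mathcal P_k/s\mathcal P_k$. On $W_2$ it is $(Q'_0/sQ'_0)^\sim(kE)$, and on $W_1$ it does not depend on $k$; so $\mathcal C_k=\mathcal C_0(kE)$, and $H^1(\mathcal C_k)=0$ for $k\gg0$ by (F10). The image of $\sigma$ is a quotient of $\mathcal O$, so by $H^1(\mathcal O)=0$ and the vanishing of $H^2$ its $H^1$ is $0$. The claim follows from the exact sequence $0\to\mathrm{im}\,\sigma\to\mathcal P_k/s\mathcal P_k\to\mathcal C_k\to0$. Fix such a $k$.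

**Step 4: lift $\sigma$ after inverting some $c\in1+sD$.** From $0\to s\mathcal P_k\to\mathcal P_k\to\mathcal P_k/s\mathcal P_k\to0$ and Step 3, $H^1(s\mathcal P_k)\to H^1(\mathcal P_k)$ is onto. Multiplication $s:\mathcal P_k\to s\mathcal P_k$ is onto and $H^2$ of its kernel is $0$, so $H^1(\mathcal P_k)\to H^1(s\mathcal P_k)$ is onto. The composite of the two maps is multiplication by $s$ on $H^1(\mathcal P_k)$, so $sH^1(\mathcal P_k)=H^1(\mathcal P_k)$. This is a f.g. $D$-module; by (F4) some $c\in1+sD$ kills it. Over $D_c$ we have $H^1(\mathcal P_k)=0$, hence $H^1(s\mathcal P_k)=0$, and $H^0(\mathcal P_k)\to H^0(\mathcal P_k/s\mathcal P_k)$ is onto. (The target does not change when $c$ is inverted: $c$ acts on it as $1$.) Let $p_1$ be a lift of $\sigma$. On $W_1$ it is an element $p_1\in P_c$ with $p_1\equiv\bar p$ mod $s$. On $W_2$ its first component is some $u\in\Gamma_c$ with $u-1\in s\Gamma_c$; in $P_{cF}$ we have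
$$p_1=u\pi+q,\qquad q\in Q'_c. \tag{4}$$

**Step 5: the numerator of $u$ is special.** Write $u=1+sG/F^j$ with $j\ge1$, $G\in D_c[T]$, $\deg G\le ej$, and put
$$a:=F^ju=F^j+sG.$$
Since $F$ is monic of degree $e$ and $\deg G\le ej$, $a$ has degree $\le ej$, and its coefficient of $T^{ej}$ lies in $1+sD_c$. In the Laurent case also $a(0)=1+sG(0)\in1+sD_c$. An element $1+sy/c^l$ of $1+sD_c$, $y\in D$, equals $(c^l+sy)/c^l$ with $c^l+sy\in1+sD$. So, replacing $c$ by a multiple in $1+sD$, we may assume that these elements are units. Then $a$ is special.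

**Step 6: $p_1$ is unimodular after enlarging $c$.** As $P$ is f.g., $F^i\psi(P)\subset A$ for some $i$. By (4), $\psi(p_1)=u$, so $F^{i+j}\psi(p_1)=F^ia\in O(p_1)\subset A_c$, and $F^ia$ is special. So $E'=A_c/O(p_1)$ is a quotient of $A_c/(F^ia)=D_c[T]/(F^ia)$ (in the Laurent case $T$ is already invertible in the latter, as the constant term of $F^ia$ is a unit), which is a finite $D_c$-module because the leading coefficient is a unit. Since $p_1$ is unimodular mod $s$, $sE'=E'$. By (F4) some element of $1+sD_c$ kills $E'$. Enlarging $c$ as in Step 5, we get $E'=0$ and $p_1\in\mathrm{Um}(P_c)$.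

**Step 7: compare $p_1$ with $\pi$.** Put $F'=Fa$, a special polynomial. In $A_{cF'}$, $u=a/F^j$ is a unit. Let $\tau(Z)$ be the automorphism of $P_{cF'}[Z]$ with $\pi\mapsto\pi+Zu^{-1}q$ and identity on $Q'$; its inverse sends $\pi\mapsto\pi-Zu^{-1}q$, and $\tau(0)=1$. By (4), $p_1=u\pi+q=u\,\tau(1)(\pi)$. $\square$

## 10. Removing a special polynomial from an isotopy

After Lemma 12, the row of $p_1$ will be known to lie in $e_1\mathrm{Iso}_r(A_{scF'})$. We want to delete $F'$. Two lemmas prepare this; in both, (F9) does the work. In this section $B$ is Noetherian and $V$ is an indeterminate. A polynomial $H\in B[V]$ with $H(0)\in B^*$ is a non-zerodivisor (look at lowest coefficients), and $(V,H)=B[V]$. Moreover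
$$B[V^{\pm1}]\cap B[V]_H=B[V]\quad\text{inside }B[V^{\pm1}]_H. \tag{5}$$
Indeed, if $x=f/V^i=g/H^j$ with $f,g\in B[V]$ and $\alpha V^i+\beta H^j=1$, then $x=\alpha f+\beta g$.

**Lemma 13 (splitting).** Let $H\in B[V]$ with $H(0)\in B^*$, and let $\kappa(Z)\in GL_r(B[V^{\pm1}]_H[Z])$ with $\kappa(0)=1$. Then $\kappa(Z)=\varepsilon(Z)\gamma(Z)$ with $\varepsilon(Z)\in GL_r(B[V]_H[Z])$, $\gamma(Z)\in GL_r(B[V^{\pm1}][Z])$ and $\varepsilon(0)=\gamma(0)=1$.

*Proof.* Put $B_1=B[Z]$. As $(V,H)=(1)$, gluing $B_1[V^{\pm1}]^r$ and $(B_1[V]_H)^r\kappa(Z)$ inside $(B_1[V^{\pm1}]_H)^r$ gives a projective $B_1[V]$-module $N$. Since $N_V=B_1[V^{\pm1}]^r$, $N$ extends to a bundle on $\mathbb P^1_{B_1}$: glue with $B_1[V^{-1}]^r$. By (F9), $N$ is extended from $B_1$. Since $H\equiv H(0)$ is a unit mod $V$, $N/VN=N_H/VN_H$, which is free because $N_H$ is free. So $N$ is free; let the rows of $\gamma(Z)$ be a basis, $N=B_1[V]^r\gamma(Z)$. Since $N_V=B_1[V^{\pm1}]^r$, $\gamma(Z)\in GL_r(B_1[V^{\pm1}])$. The rows of $\kappa(Z)$ and of $\gamma(Z)$ are two bases of $N_H$, so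 $\kappa(Z)=\varepsilon(Z)\gamma(Z)$ with $\varepsilon(Z)\in GL_r(B_1[V]_H)$. At $Z=0$ we get $\gamma(0)=\varepsilon(0)^{-1}$, which is invertible both over $B[V^{\pm1}]$ and over $B[V]_H$. So we may replace $(\varepsilon,\gamma)$ by $(\varepsilon\gamma(0),\gamma(0)^{-1}\gamma)$, and then $\varepsilon(0)=\gamma(0)=1$. $\square$

**Lemma 14.** Let $w\in\mathrm{Um}_r(B[V])$ and $b\in B$. Suppose that the projective module $M_w=B[V]^r/B[V]w$ extends to a vector bundle on $\mathbb P^1_B$ and that $w|_{V=b}\in e_1\mathrm{Iso}_r(B)$. Then $w\in e_1\mathrm{Iso}_r(B[V])$.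

*Proof.* By (F9), $M_w$ is extended from $M_w/(V-b)M_w=B^r/B\,w(b)$, which is free of rank $r-1$ because $w(b)$ is the first row of an invertible matrix. So $M_w$ is free of rank $r-1$, and $w$ is part of a basis: $w=e_1\beta(V)$ with $\beta(V)\in GL_r(B[V])$. Then $w(b)=e_1\beta(b)$ and $w=w(b)\cdot\beta(b)^{-1}\beta(V)$. The matrix $\beta(b)^{-1}\beta(V)$ lies in $\mathrm{Iso}_r(B[V])$ via $\beta(b)^{-1}\beta(b+Z(V-b))$, and $w(b)\in e_1\mathrm{Iso}_r(B)\subset e_1\mathrm{Iso}_r(B[V])$. $\square$

**Lemma 15.** Let $B$ be Noetherian, $A=B[T]$ or $B[T^{\pm1}]$, $F\in B[T]$ special, $v\in\mathrm{Um}_r(A)$ with $v\in e_1\mathrm{Iso}_r(A_F)$. Then $v\in e_1\mathrm{Iso}_r(A)$.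

*Proof.* Let $v=e_1\kappa(1)$ with $\kappa(Z)\in GL_r(A_F[Z])$, $\kappa(0)=1$. Put $U=T^{-1}$, $e=\deg F$ and $\tilde F=U^eF(U^{-1})\in B[U]$. Then $\tilde F(0)$ is the leading coefficient of $F$, a unit. So the locus $U=0$ lies in $D(\tilde F)$, and
$$\mathbb P^1_B=\mathrm{Spec}\,B[T]\cup\mathrm{Spec}\,B[U]_{\tilde F},\qquad\text{with intersection }\mathrm{Spec}\,B[T^{\pm1}]_F. \tag{6}$$

**Step 1: the Laurent case.** Here $F(0)$ is a unit. Lemma 13 with $V=T$, $H=F$ gives $\kappa=\varepsilon\gamma$ with $\gamma(Z)\in GL_r(A[Z])$. We drop the factor $\gamma$ and study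
$$w=v\,\gamma(1)^{-1}=e_1\varepsilon(1).$$
Its entries lie in $B[T^{\pm1}]\cap B[T]_F=B[T]$ by (5). It is unimodular over $B[T^{\pm1}]$ (as $v$ is) and over $B[T]_F$ (a first row of an invertible matrix), hence over $B[T]$. We check the hypotheses of Lemma 14 for $w$ at $b=0$. First, $\varepsilon(Z)|_{T=0}\in GL_r(B[Z])$ makes sense because $F(0)$ is a unit, so $w|_{T=0}\in e_1\mathrm{Iso}_r(B)$. Second, over $B[T^{\pm1}]_F$ we have $w=e_1\kappa(1)\gamma(1)^{-1}$, so $M_w$ becomes free there; by (6) it extends to $\mathbb P^1_B$ by gluing with a free module on $\mathrm{Spec}\,B[U]_{\tilde F}$. By Lemma 14, $w\in e_1\mathrm{Iso}_r(B[T])$. Since $\gamma(1)\in\mathrm{Iso}_r(A)$ via $\gamma(Z)$, $v=w\gamma(1)\in e_1\mathrm{Iso}_r(A)$.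

**Step 2: the polynomial case.** Now $F(0)$ need not be a unit, but $\tilde F(0)$ is, so we work from $\infty$. We have $A_F=B[T]_F\subset B[T^{\pm1}]_F=B[U^{\pm1}]_{\tilde F}$. Lemma 13 with $V=U$, $H=\tilde F$ gives $\kappa=\varepsilon\gamma$ with $\varepsilon(Z)\in GL_r(B[U]_{\tilde F}[Z])$, $\gamma(Z)\in GL_r(B[T^{\pm1}][Z])$ and $\varepsilon(0)=\gamma(0)=1$. As before, $w=v\gamma(1)^{-1}=e_1\varepsilon(1)$ has entries in $B[U^{\pm1}]\cap B[U]_{\tilde F}=B[U]$, is unimodular over $B[U]$, and $w|_{U=0}\in e_1\mathrm{Iso}_r(B)$ via $\varepsilon(Z)|_{U=0}$.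

This time $\gamma(1)$ is not defined over $A=B[T]$, so we cannot simply multiply back. But right multiplication by $\gamma(1)^{-1}$ carries $v$ to $w$, so it identifies $M_v=B[T]^r/B[T]v$ with $M_w=B[U]^r/B[U]w$ over $B[T^{\pm1}]$. So $M_v$ and $M_w$ glue to a bundle on $\mathbb P^1_B$, and both extend. Lemma 14 for $w$ at $U=0$ gives $w\in e_1\mathrm{Iso}_r(B[U])$. Evaluate at the common point $T=U=1$ of the charts:
$$v|_{T=1}=w|_{U=1}\cdot\gamma(1)|_{T=1}\in e_1\mathrm{Iso}_r(B),$$
since $\gamma(Z)|_{T=1}\in GL_r(B[Z])$ is an isotopy from $1$. Lemma 14 for $v$, with $V=T$ and $b=1$, gives $v\in e_1\mathrm{Iso}_r(B[T])$. $\square$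

## 11. The induction on the number of variables

**Proof of Theorem 6.** We induct on $m+n$, for all data of dimension $\le d$ simultaneously. The case $m+n=0$ is Proposition 10. Let $m+n\ge1$, and let $T,D,\Omega$ be as in Section 8. Note $r\ge d+1\ge2$.

**Step 1: solve the problem after inverting a monic polynomial.** By Lemma 11, $(R(T),C(T),s,h)$ is a datum of dimension $\le d$, and $A_\Omega=C(T)[\text{the other variables}]$ has $m+n-1$ variables. $P_\Omega$ has rank $r\ge d+1$, and $b_1,\dots,b_r$ is a basis of $(P_\Omega)_s$. By induction there is $\pi\in\mathrm{Um}(P_\Omega)$ with $\pi\equiv\bar p$ mod $s$ and $v_\pi\in e_1\mathrm{Iso}_r(A_{\Omega,s})$. These are finitely many conditions: a functional with value $1$ on $\pi$, one congruence, and the entries and equations for $\kappa(Z)$, its inverse, $\kappa(0)=1$ and $v_\pi=e_1\kappa(1)$. So for some $F\in\Omega$ we have $\pi\in\mathrm{Um}(P_F)$, $\pi\equiv\bar p$ in $P_F/sP_F$, and $v_\pi=e_1\kappa$ with $\kappa\in\mathrm{Iso}_r(A_{sF})$. Multiplying $F$ by $T$ (polynomial case) or $T+1$ (Laurent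 case), we may assume $\deg F\ge1$.

**Step 2: remove the poles.** $D$ is Noetherian, $F$ is monic, and $F(0)=1$ in the Laurent case. Lemma 12 gives $c\in1+sD$, $p_1\in\mathrm{Um}(P_c)$, $F'$, $u$, $\tau$. Let $M(Z)$ be the matrix of $\tau(Z)$ in the basis $b_1,\dots,b_r$ over $A_{scF'}[Z]$, acting on coordinate rows from the right; $M(0)=1$, so $M(1)\in\mathrm{Iso}_r(A_{scF'})$. As $F$ divides $F'$, $\kappa$ has an image in $\mathrm{Iso}_r(A_{scF'})$. By (2),
$$v_{p_1}=u\,v_\pi M(1)=u\,e_1\kappa M(1)=e_1\,\mathrm{diag}(u,u^{-1},1,\dots,1)\,\kappa M(1)\in e_1\mathrm{Iso}_r(A_{scF'}).$$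

**Step 3: remove $F'$ from the isotopy.** The row $v_{p_1}$ lies in $\mathrm{Um}_r(A_{sc})$, because $p_1\in\mathrm{Um}(P_c)$. Lemma 15 with $B=D_{sc}$ and the special polynomial $F'$ gives $v_{p_1}\in e_1\mathrm{Iso}_r(A_{sc})$.

**Step 4: glue.** Since $c\in1+sD\subset1+sA$, Lemma 7 gives $p\in\mathrm{Um}(P)$ with $p\equiv p_1\equiv\bar p$ mod $s$ and $v_p\in e_1\mathrm{Iso}_r(A_s)$. $\square$

With Section 4 this completes the proof of Theorem 1.

## 12. Non-constant rank, and optimality of the bound

**Proposition 16.** Theorem 1 holds for f.g. projective $P$ of (possibly non-constant) rank $\ge d+1$ at every prime, again for arbitrary birational overrings $C$.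

*Proof.* By Lemma 4 we may assume $R$ and $C$ reduced. First, every idempotent of $A$ lies in $C$. For each prime $\mathfrak p$ of $C$ the ring $A/\mathfrak pA$ is a domain, so the idempotent is $0$ or $1$ modulo $\mathfrak pA$; so its non-constant coefficients lie in all primes of $C$ and vanish. Hence the rank function of $P$ gives a finite decomposition $C=\prod C\varepsilon_j$, with idempotents $\varepsilon_j\in C$, such that $P$ has constant rank on each factor.

Next, each factor is again a birational overring. Since $R[Y]$ is reduced, $Q=\prod_{\mathfrak p}\mathrm{Frac}((R/\mathfrak p)[Y])$ over the minimal primes $\mathfrak p$ of $R$, and $\varepsilon_j\in Q$ corresponds to a set $J$ of minimal primes. Put $\mathfrak a=\bigcap_{\mathfrak p\in J}\mathfrak p$. The kernel of $R[Y]\to C\varepsilon_j$ is $\bigcap_{\mathfrak p\in J}\mathfrak pR[Y]=\mathfrak aR[Y]$, and $Q\varepsilon_j$ is the total quotient ring of $(R/\mathfrak a)[Y]$. So $C\varepsilon_j$ is a birational overring of $(R/\mathfrak a)[Y]$, with $\dim R/\mathfrak a\le d$. Apply Theorem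 1 on each factor and combine the unimodular elements. $\square$

**Proposition 17.** For all $d,m,n\ge0$ the bound $d$ is optimal, already for $C=R[Y]$: there are a Noetherian ring $R$ of dimension $d$ and a projective module of rank $d$ over $R[Y][X_1,\dots,X_m,Y_1^{\pm1},\dots,Y_n^{\pm1}]$ without a unimodular element.

*Proof.* For $d=0$, the rank $0$ module over a nonzero ring has no unimodular element. Let $d\ge1$.

**Step 1: a line bundle from odd functions on the sphere.** Let $\mathcal S=\mathbb R[x_0,\dots,x_d]/(\sum x_i^2-1)=R\oplus L$, where $R$ and $L$ are the even and the odd parts. $R$ is generated by the products $x_ix_j$, so it is a f.g. $\mathbb R$-algebra and Noetherian. $\mathcal S$ is integral over $R$, so $\dim R=\dim\mathcal S=d$. For $l\in L$ we have $x_jl\in R$ and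
$$l=\sum_jx_j\,(x_jl), \tag{7}$$
so the elements $x_j$ with the functionals $l\mapsto x_jl$ form a dual basis, and $L$ is projective. At each prime of $R$ some $x_i^2$ is a unit, as $\sum x_i^2=1$. There $L$ is generated by $x_i$, since $l=(x_il/x_i^2)\,x_i$, and freely so, since $\rho x_i=0$ with $\rho$ in the localization of $R$ implies $\rho x_i^2=0$ and $\rho=0$. So $L$ has rank one.

**Step 2: no unimodular element.** Let $A=R[Y][X_1,\dots,X_m,Y_1^{\pm1},\dots,Y_n^{\pm1}]$ and $P=L^d\otimes_RA$, of rank $d$. If $P$ had a unimodular element, specializing $Y=X_i=0$, $Y_j=1$ would give $(l_1,\dots,l_d)\in L^d$ and $\phi_i\in\mathrm{Hom}_R(L,R)$ with $\sum_i\phi_i(l_i)=1$. By (7) and $R$-linearity, in $\mathcal S$,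
$$\phi_i(l_i)=\Big(\sum_j\phi_i(x_j)\,x_j\Big)\,l_i .$$
The polynomials $l_1,\dots,l_d$ define an odd map from the $d$-sphere to $\mathbb R^d$, which has a zero by the Borsuk–Ulam theorem. Evaluating $\sum_i\phi_i(l_i)=1$ at this zero gives $0=1$, a contradiction. $\square$
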